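# A sublevel set inequality for $\sum_j a_j\,(f_j\circ\varphi_j)$

## 1. The theorem

**Setting.** Let $B\subset\mathbb R^2$ be a closed ball of positive, finite radius and $\tilde B\subset\mathbb R^2$ an open neighborhood of $B$. Let $n\ge1$. For $1\le j\le n$ let $\varphi_j:\mathbb R^2\to\mathbb R$ be a surjective linear map and $a_j:\tilde B\to\mathbb C$ a real analytic function. Write $\mathbf\Phi=\{\varphi_j\}$. For Lebesgue measurable $f_1,\dots,f_n:\mathbb R\to\mathbb C$, $\mathbf f=(f_1,\dots,f_n)$, and $\varepsilon>0$ put
$$S(\mathbf f,\varepsilon)=\Big\{x\in B:\ \Big|\sum_{j=1}^n a_j(x)\,(f_j\circ\varphi_j)(x)\Big|<\varepsilon\Big\}.$$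

**Theorem 1.** Assume:

- (i) for any two distinct indices $i\neq j$, the vectors $\nabla\varphi_i,\nabla\varphi_j$ are linearly independent;
- (ii) none of the $a_j$ vanishes identically in $B$;
- (iii) for every nonempty open $U\subset\tilde B$, any real analytic solution $\mathbf f$ in $U$ of
$$\sum_{j=1}^n a_j(x)\,(f_j\circ\varphi_j)(x)=0\tag{1}$$
vanishes identically in $\mathbf\Phi(U)$, that is, each $f_j$ vanishes identically on $\varphi_j(U)$.

Then there are $C<\infty$ and $\tau>0$ such that for all Lebesgue measurable $\mathbf f$ and all $\varepsilon>0$,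
$$\Big|\Big\{x\in S(\mathbf f,\varepsilon):\ \sum_j|f_j\circ\varphi_j(x)|\ge1\Big\}\Big|\le C\varepsilon^\tau .\tag{2}$$

The statement was posed as a conjecture; the source of the problem is Michael Christ, "A three term sublevel set inequality", arXiv:2204.04346 (2022). The background there: (2) is known if, besides (i)–(iii), one assumes conditions of the same form as (iii) for each member of a certain finite family of derived data associated to $(n,\{\varphi_j\},\{a_j\})$. Theorem 1 says that no such auxiliary hypothesis is needed. Section 10 proves a stronger form, Theorem 2: an equivalence, in $\mathbb R^d$, with maps onto spaces of any dimension and vector-valued $f_j$.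

**What it says.** Hypothesis (iii) is a qualitative statement about *exact*, *analytic* solutions. The conclusion is quantitative, and about *approximate*, merely *measurable* solutions: a sum $\sum a_j(f_j\circ\varphi_j)$ whose ingredients are not small can be $\varepsilon$-small only on a set of measure at most $C\varepsilon^\tau$. The constants do not depend on $\mathbf f$.

"Real analytic" allows complex values; "solution in $U$" means that $f_j$ is real analytic on the open set $\varphi_j(U)$ and (1) holds on $U$. We shall use only (i) and the following consequence of (iii):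

**(iii$_B$)** for every nonempty open $U\subset\operatorname{int}B$, every real analytic solution of (1) in $U$ has $f_j\equiv0$ on $\varphi_j(U)$ for all $j$.

Condition (ii) follows from (iii$_B$): if $a_j\equiv0$ on $B$, then $f_j\equiv1$, $f_i\equiv0$ ($i\ne j$) is a nonzero solution.

**A case where (iii) and (2) both fail.** Take $n=2$, $a_1=a_2=1$, $\varphi_1(x,y)=x$, $\varphi_2(x,y)=y$. Then $f_1\equiv1$, $f_2\equiv-1$ solves (1), and the set in (2) is all of $B$ for every $\varepsilon$.

**A case where (iii) holds.** Take the same maps with $a_1=1$, $a_2=x+y$. Let $f(x)+(x+y)g(y)=0$ on a box $I\times J\subset U$, and let $y\ne y'$ in $J$. Then $(x+y)g(y)=(x+y')g(y')$ for all $x\in I$. Both sides are affine in $x$, so $g(y)=g(y')$ and $y\,g(y)=y'g(y')$; hence $(y-y')g(y)=0$ and $g(y)=0$. So $g\equiv0$ on $J$, then $f\equiv0$ on $I$. Boxes cover $U$, so (iii) holds. We return to this example twice.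

**Facts used throughout.** A real analytic function on a connected open set that vanishes on a nonempty open subset vanishes identically. Consequently, on a connected open set, the zero set of an analytic $G\not\equiv0$ has empty interior, and a product of analytic functions, none identically zero, is not identically zero. A linear surjection is an open map. Constants $c,C,\dots$ are positive and may depend on $B$, the $\varphi_j$ and the $a_j$, never on $\mathbf f$, $\varepsilon$ or the set $S$ under study.

## 2. One term: sublevel sets of an analytic function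

For $n=1$, the conditions $|a_1f_1(\varphi_1)|<\varepsilon$ and $|f_1(\varphi_1)|\ge1$ force $|a_1(x)|<\varepsilon$, and (iii$_B$) says that $a_1\not\equiv0$. So $n=1$ is exactly the following lemma, which is also the only analytic estimate needed for general $n$.

**Lemma 1.** Let $G\not\equiv0$ be a complex-valued real analytic function on a connected open $\Omega\subset\mathbb R^m$ and $K\subset\Omega$ compact. Then there are $C<\infty$, $\tau_0>0$ with $|\{P\in K:|G(P)|\le\eta\}|\le C\eta^{\tau_0}$ for all $\eta>0$.

*Proof.* **Reduction to a derivative bound.** One of $\operatorname{Re}G,\operatorname{Im}G$ is not identically zero; call it $g$. Since $|g|\le|G|$, replacing $G$ by $g$ only enlarges the sublevel set. Let $P_0\in K$. Since $\Omega$ is connected, $g$ does not vanish identically near $P_0$, so some homogeneous Taylor polynomial of $g$ at $P_0$, of degree $k\ge0$, is nonzero. Its value at $v$ is $(v\cdot\nabla)^kg(P_0)/k!$, so there is a unit vector $v$ with $(v\cdot\nabla)^kg(P_0)\ne0$. By continuity $|(v\cdot\nabla)^kg|\ge c>0$ on a closed ball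 $\beta\subset\Omega$ centred at $P_0$. If $k=0$, then $\{|g|\le\eta\}\cap\beta=\emptyset$ for $\eta<c$.

**One-dimensional estimate, $k\ge1$.** Let $h$ be the restriction of $g$ to a closed segment of $\beta$ parallel to $v$, so $|h^{(k)}|\ge c$. Let $E=\{|h|\le\eta\}$, a compact set, and suppose $m=|E|>0$. We choose $k+1$ well-separated points of $E$. Let $F(t)=|E\cap(-\infty,t]|$, a continuous nondecreasing function. Put $t_0=\min E$, so $F(t_0)=0$, and for $1\le i\le k$
$$t_i=\min\{t\in E:\ F(t)\ge im/k\},$$
a minimum over a compact set containing $\max E$. In fact $F(t_i)=im/k$. Otherwise $F(t_i)>im/k$, and by continuity $F>im/k$ on some $(t_i-\delta,t_i]$; by minimality $E$ has no point in $(t_i-\delta,t_i)$. Since $F(t_i)>0$, $E$ has points below $t_i$; the largest of them, $s$, satisfies $F(s)=F(t_i)>im/k$, against the minimality of $t_i$. So $t_i-t_{i-1}\ge F(t_i)-F(t_{i-1})=m/k$, and any two of the $t_i$ are at distance at least $m/k$.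

The polynomial $p$ of degree at most $k$ interpolating $h$ at $t_0,\dots,t_k$ has leading coefficient $\sum_ih(t_i)/\prod_{l\ne i}(t_i-t_l)$ (Lagrange), and $h-p$ has $k+1$ zeros, so by Rolle $(h-p)^{(k)}(\xi)=0$ for some $\xi$. Thus
$$\frac{h^{(k)}(\xi)}{k!}=\sum_{i=0}^k\frac{h(t_i)}{\prod_{l\ne i}(t_i-t_l)},\qquad\text{so}\qquad \frac c{k!}\le(k+1)\,\eta\,(k/m)^k,$$
that is, $m\le C\eta^{1/k}$. By Fubini, $|\{|g|\le\eta\}\cap\beta|\le C\eta^{1/k}$.

**Summation.** Cover $K$ by the interiors of finitely many such balls. Let $\tau_0$ be the least exponent $1/k$ that occurs with $k\ge1$ ($\tau_0=1$ if none occurs). For $\eta$ below some threshold $\eta_0\le1$ the balls with $k=0$ contribute nothing, and summing gives the bound. For $\eta\ge\eta_0$ it holds with constant $|K|\eta_0^{-\tau_0}$. $\square$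

## 3. Two terms by hand: rectangles

Take $E(x,y)=f(x)+(x+y)g(y)$, with $B$ centred at $0$, of radius $R$. One point gives one equation in two unknowns. The four corners of an axis-parallel rectangle give four equations in only *four* unknowns $f(x),f(x'),g(y),g(y')$. Put
$$A_1=E(x,y)-E(x,y')=(x+y)g(y)-(x+y')g(y'),$$
$$A_2=E(x',y)-E(x',y')=(x'+y)g(y)-(x'+y')g(y').$$
Since $(x+y)(x'+y')-(x+y')(x'+y)=-(x-x')(y-y')$, eliminating $g(y')$ gives
$$(x-x')(y-y')\,g(y)=(x+y')A_2-(x'+y')A_1.\tag{3}$$
Also $f(x)=E(x,y)-(x+y)g(y)$. So with $\Delta=(x-x')(y-y')$, both $\Delta\,f(x)$ and $\Delta\,g(y)$ are combinations of the four values of $E$ with polynomial coefficients, for *all* functions $f,g$.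

Now let $S$ be a Borel set on which $|E|<\varepsilon$ and $|f(x)|+|g(y)|\ge1$. If all four corners lie in $S$, then (3) gives $|\Delta||g(y)|\le8R\varepsilon$ and hence $|\Delta||f(x)|\le4R^2\varepsilon+16R^2\varepsilon=20R^2\varepsilon$. One of $|f(x)|,|g(y)|$ is at least $\frac12$, so $|\Delta|\le K\varepsilon$ with $K=2\max(8R,20R^2)$.

There are many rectangles in $S$. With $N(x,x')=|\{y:(x,y),(x',y)\in S\}|$ and $S^y=\{x:(x,y)\in S\}$, Cauchy–Schwarz twice gives
$$\iint N^2\,dx\,dx'\ \ge\ \frac1{(2R)^2}\Big(\iint N\,dx\,dx'\Big)^2=\frac1{(2R)^2}\Big(\int|S^y|^2dy\Big)^2\ \ge\ \frac{|S|^4}{(2R)^4},$$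
and the left side is the measure of the set of $(x,x',y,y')$ whose rectangle has its corners in $S$. On the other hand, $|\Delta|\le K\varepsilon$ forces one factor of $\Delta$ to be at most $(K\varepsilon)^{1/2}$, so in $[-R,R]^4$ this set has measure at most $2\cdot(2R)^3\cdot2(K\varepsilon)^{1/2}$. Hence $|S|\le C\varepsilon^{1/8}$.

Two ingredients did the work: an algebraic identity at the points of a configuration, and a power lower bound for the number of configurations inside $S$. We want the same for $n$ terms.

## 4. Eliminating a term by differencing: a three-term example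

The natural plan is induction on $n$ by elimination. Along $\ker\varphi_n$ the function $f_n\circ\varphi_n$ is constant, so combining (1) at $x$ and at $x+tv$, $v\in\ker\varphi_n$, removes $f_n$. What remains is an equation in $f_j$ and the shifts $f_j(\cdot+t\varphi_j(v))$, $j<n$. To apply a theorem to it, one treats the shifts as new unknown functions $F_j$. Then one needs uniqueness of analytic solutions for this derived equation, and this does not follow from (iii).

**Example.** Write $s=x+y$ and take $\varphi_1=x$, $\varphi_2=y$, $\varphi_3=x+y$, with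
$$a_1=1+sy,\qquad a_2=s(1+sy),\qquad a_3=1,$$
$B$ and $\tilde B$ being discs about $0$ of radii $\frac12$ and $\frac35$. On $\tilde B$ we have $|s|<1$ and $|sy|<1$.

*The derived equation has nonzero solutions.* Subtract (1) at $(x,y)$ from (1) at $(x+t,y-t)$, where $s$ is the same, and write $F_1(x)$, $F_2(y)$ for $f_1(x+t)$, $f_2(y-t)$. The result is
$$(1+s(y-t))\big[F_1(x)+sF_2(y)\big]-(1+sy)\big[f_1(x)+sf_2(y)\big]=0.$$
For every $t$ it is solved by $F_1=1$, $F_2(y)=y$, $f_1=1$, $f_2(y)=y-t$.

*Yet (iii) holds.* Work on a box $s\in I$, $y\in J$ in the coordinates $(s,y)$, $x=s-y$, contained in $U$; such boxes cover $U$. A solution $(f,g,h)$ satisfies $f(s-y)+s\,g(y)=-h(s)/(1+sy)$. Apply $\partial_s+\partial_y$, which kills $f(s-y)$, and multiply by $(1+sy)^2$: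
$$(g(y)+s\,g'(y))(1+sy)^2=-h'(s)(1+sy)+h(s)(s+y)=\big(sh-h'\big)+y\,\big(h-sh'\big).$$
So for fixed $s\ne0$ in $I$, $g+sg'$ equals on $J$ a rational function $R_s(y)=(\alpha_s+\beta_sy)/(1+sy)^2$, whose only possible pole is $-1/s$. For distinct nonzero $s_1,s_2\in I$, $g'=(R_{s_1}-R_{s_2})/(s_1-s_2)$ has poles only in $\{-1/s_1,-1/s_2\}$. Using another pair $s_3,s_4$ of nonzero values, distinct from each other and from $s_1,s_2$, we see that $g'$ has no poles: it is a polynomial. Then $g=R_s-sg'$ has at most the pole $-1/s$, for each nonzero $s\in I$, so $g$ is a polynomial too. Hence each $R_s$, $s\ne0$, is a polynomial, and as its numerator has degree at most $1$, $\alpha_s=\beta_s=0$. So $h'=sh$ and $h=sh'=s^2h$, whence $h=0$ because $|s|<1$ (and $h(0)=0$ by continuity if $0\in I$). Also $g+sg'=0$ for two values of $s$, so $g=0$; then $f=0$.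

The derived equation has forgotten that $F_2$ is the shift of $f_2$ by $t$. In the solution above, the shift of $f_2(y)=y-t$ is $y-2t$, not $F_2(y)=y$. An induction that passes to this derived equation would need its uniqueness as an extra hypothesis.

What *does* inherit (iii), for free, is the data with an index **deleted**: a solution for the remaining indices, extended by $0$, solves (1). But the deleted term $a_\sigma f_\sigma\circ\varphi_\sigma$ is not small, so this seems useless. Section 6 shows how to use it. First we make the two ingredients of Section 3 precise.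

## 5. Abundant configuration spaces and certificates

Since $B$ is compact, we may shrink $\tilde B$ to an open ball concentric with $B$ and containing $B$; this does not affect (iii$_B$). Points of $(\mathbb R^2)^k$ are $P=(p_1,\dots,p_k)$. For $y\in\mathbb R^2$ let $\mathbf y=(y,\dots,y)$, the number of entries being clear from context. For an arbitrary tuple of functions put
$$\mathcal E_{\mathbf f}(x)=\sum_{j=1}^na_j(x)f_j(\varphi_j(x)),\qquad x\in\tilde B.$$
We consider linear subspaces $L\subset(\mathbb R^2)^k$ containing all diagonal vectors $\mathbf y$. Let $\lambda_L$ be Lebesgue measure on $L$; a linear isomorphism changes it by a constant factor, which we absorb. Put $L^\circ=L\cap\tilde B^k$: an open, convex (hence connected) subset of $L$, nonempty since it contains $\mathbf y$ for $y\in\tilde B$.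

**Definition (abundance).** $L$ is *abundant* if there are $c>0$ and $0<C<\infty$ with $\lambda_L(L\cap S^k)\ge c|S|^C$ for all Borel $S\subset B$.

Since $|S|\le|B|$, the exponent $C$ may be increased at the price of decreasing $c$. Example: $L=\mathbb R^2$, $k=1$, is abundant with $C=1$. The space of rectangles $\{((x,y),(x',y),(x,y'),(x',y'))\}\subset(\mathbb R^2)^4$ is abundant with $C=4$, by Section 3.

**Definition (certificate).** A *certificate* for $\mathcal D=(n,\{\varphi_j\},\{a_j\})$ consists of an abundant $L\subset(\mathbb R^2)^k$ and real analytic functions $\Delta,\Lambda_{j,i}:L^\circ\to\mathbb C$ ($1\le j\le n$, $1\le i\le k$), $\Delta\not\equiv0$, such that for **all** functions $f_1,\dots,f_n:\mathbb R\to\mathbb C$, all $P\in L^\circ$ and all $j$,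
$$\Delta(P)\,f_j(\varphi_j(p_1))=\sum_{i=1}^k\Lambda_{j,i}(P)\,\mathcal E_{\mathbf f}(p_i).\tag{4}$$

No measurability is involved here: (4) is linear algebra at finitely many points. In Section 3 the rectangles with $\Delta=(x-x')(y-y')$ form a certificate for $a=(1,x+y)$.

**Lemma 2.** If $\mathcal D$ has a certificate, then the conclusion (2) of Theorem 1 holds for $\mathcal D$.

*Proof.* Preimages of null sets under $\varphi_j$ are null, so $f_j\circ\varphi_j$ is Lebesgue measurable, and so is the set in (2). Let $S$ be a Borel subset of it of full measure. The set $L\cap B^k$ is a compact subset of $L^\circ$, so $A=1+\max_j\sup_{L\cap B^k}\sum_i|\Lambda_{j,i}|<\infty$. Let $P\in L\cap S^k$. By (4), $|\Delta(P)||f_j(\varphi_j(p_1))|\le A\varepsilon$ for all $j$. As $p_1\in S$, $\max_j|f_j(\varphi_j(p_1))|\ge1/n$. Hence $|\Delta(P)|\le nA\varepsilon$. Abundance and Lemma 1, applied on $\Omega=L^\circ$ with $K=L\cap B^k$, give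
$$c|S|^C\le\lambda_L\{P\in L\cap B^k:|\Delta(P)|\le nA\varepsilon\}\le C'\varepsilon^{\tau_0},$$
so $|S|\le C''\varepsilon^{\tau_0/C}$. $\square$

Theorem 1 therefore follows from:

**Proposition.** Every $\mathcal D$ satisfying (i) and (iii$_B$) has a certificate.

The proof is by induction on $n$. For $n=1$, (iii$_B$) gives $a_1\not\equiv0$ (otherwise $f_1\equiv1$ is a solution). Take $k=1$, $L=\mathbb R^2$, $\Delta=a_1$, $\Lambda_{1,1}=1$; then (4) reads $a_1f_1\circ\varphi_1=\mathcal E_{\mathbf f}$. The rest of Sections 6–9 treats $n\ge2$.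

## 6. Sliding a certificate along the kernel of the deleted map

**The mechanism in the two-term example.** Let $\mathcal E(x,y)=f_1(x)+(x+y)f_2(y)$ again, and first pretend that $\mathcal E=0$ everywhere. To find $f_1(u)$, delete index $2$: the certificate for one term is a single point. Place it at $(u,\theta_1)$ and slide it horizontally, along $\ker\varphi_2$, with $\theta_1$ fixed:
$$f_1(u)=-(u+\theta_1)\,z_1,\qquad z_1=f_2(\theta_1).$$
The deleted term has contributed the unknown number $z_1$, but it is *the same number for all $u$*. So $f_1$ is known up to one constant. Likewise, from $(\theta_2,u)$, $(\theta_2+u)f_2(u)=-z_2$ with $z_2=f_1(\theta_2)$. Put both into the original equation at a point $(x,y)$ and multiply by $-(y+\theta_2)$: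
$$(x+\theta_1)(y+\theta_2)\,z_1+(x+y)\,z_2=0 .$$
Two sample points $(x_1,y_1),(x_2,y_2)$ give a $2\times2$ system with determinant
$$(x_1+\theta_1)(y_1+\theta_2)(x_2+y_2)-(x_2+\theta_1)(y_2+\theta_2)(x_1+y_1),$$
not identically zero: it equals $1$ at $\theta=0$, $(x_1,y_1)=(1,1)$, $(x_2,y_2)=(1,0)$. So $z=0$, hence $f_1(x_0)=f_2(y_0)=0$ at a generic third point $(x_0,y_0)$. If the values of $\mathcal E$ are kept instead of being set to $0$, this is an identity of type (4) on configurations of nine points: $(x_a,y_a)$, $(x_a,\theta_1)$, $(\theta_2,y_a)$ for $a=0,1,2$. It is more wasteful than the rectangle, but nothing in it is special to two terms: modulo the equations, each $f_j$ lies in a finite-dimensional space of analytic functions, and *there* (iii) has something to say.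

**Step 0: set-up for $n\ge2$.** *Purpose: express each $f_j$ through finitely many unknown constants.* Fix $0\ne v_j\in\ker\varphi_j$. By (i), $\varphi_i(v_j)\ne0$ for $i\ne j$. For each $j$ fix $\sigma(j)\in\{1,\dots,n\}\setminus\{j\}$, and let $\mathcal D^{(j)}$ be $\mathcal D$ with index $\sigma(j)$ deleted. It satisfies (i), and it satisfies (iii$_B$) because a solution for $\mathcal D^{(j)}$, extended by $f_{\sigma(j)}=0$, is a solution for $\mathcal D$. By induction it has a certificate. Let $L_j\subset(\mathbb R^2)^{k_j}$ and $\Delta_j$ be its subspace and function, and $\Lambda_{j,i}$ its coefficients for the function index $j$. So for $Q=(q_1,\dots,q_{k_j})\in L_j^\circ$ and all $\mathbf f$,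
$$\Delta_j(Q)f_j(\varphi_j(q_1))=\sum_{i=1}^{k_j}\Lambda_{j,i}(Q)\sum_{l\ne\sigma(j)}a_l(q_i)f_l(\varphi_l(q_i)).\tag{5}$$

Let $w_j=v_{\sigma(j)}/\varphi_j(v_{\sigma(j)})$, so $\varphi_j(w_j)=1$ and $\varphi_{\sigma(j)}(w_j)=0$. Put $M_j=\{Q\in L_j:\varphi_j(q_1)=0\}$. Since $\mathbf w_j\in L_j$,
$$M_j\times\mathbb R\to L_j,\qquad Q_j(\theta,u)=\theta+u\mathbf w_j,\qquad Q_{j,i}(\theta,u)=\theta_i+uw_j,$$
is a linear isomorphism, with inverse $Q\mapsto(Q-\varphi_j(q_1)\mathbf w_j,\ \varphi_j(q_1))$. Here $\theta$ is the shape of the configuration and $u$ the amount of sliding, and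
$$\varphi_j(Q_{j,1}(\theta,u))=u,\qquad\varphi_{\sigma(j)}(Q_{j,i}(\theta,u))=\varphi_{\sigma(j)}(\theta_i)\quad\text{(independent of }u).\tag{6}$$
Put
$$H_{j,i}(\theta,u)=\Lambda_{j,i}(Q_j(\theta,u))\,a_{\sigma(j)}(Q_{j,i}(\theta,u)),\qquad z_{j,i}(\theta)=f_{\sigma(j)}(\varphi_{\sigma(j)}(\theta_i)).$$
The inner sum in (5) is $\mathcal E_{\mathbf f}(q_i)-a_{\sigma(j)}(q_i)f_{\sigma(j)}(\varphi_{\sigma(j)}(q_i))$. So, whenever $Q_j(\theta,u)\in\tilde B^{k_j}$,
$$\Delta_j(Q_j(\theta,u))\,f_j(u)=\sum_i\Lambda_{j,i}(Q_j(\theta,u))\,\mathcal E_{\mathbf f}(Q_{j,i}(\theta,u))-\sum_iH_{j,i}(\theta,u)\,z_{j,i}(\theta).\tag{7}$$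

In the example, $Q_1(\theta,u)=(u,\theta_1)$, $\Delta_1=\Lambda_{1,1}=1$ and $H_{1,1}=u+\theta_1$.

**The new configuration space.** All sample points must see the same unknowns $z$, so they must share the same shapes. Let $M=M_1\times\dots\times M_n$. For $r\ge0$ let $L^{(r)}$ be the image of the linear map
$$T_r:M\times(\mathbb R^2)^{r+1}\to(\mathbb R^2)^k,\qquad k=(r+1)\Big(1+\sum_jk_j\Big),$$
sending $(\theta,x^0,\dots,x^r)$, $\theta=(\theta_1,\dots,\theta_n)$ with $\theta_j\in M_j$, to the list of all $x^a$ and all $Q_{j,i}(\theta_j,\varphi_j(x^a))$ ($0\le a\le r$, $1\le j\le n$, $1\le i\le k_j$), with first entry $p_1=x^0$. The map $T_r$ is injective: the $x^a$ are in the list, and $\theta_j=Q_j(\theta_j,\varphi_j(x^0))-\varphi_j(x^0)\mathbf w_j$. Each diagonal vector $\mathbf y$ lies in $L^{(r)}$: take $x^a=y$ and $\theta_j=\mathbf y-\varphi_j(y)\mathbf w_j\in M_j$, so that $Q_j(\theta_j,\varphi_j(y))=\mathbf y$.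

It remains to prove that $L^{(r)}$ is abundant, for every $r$ (Section 7), and to find the identity (4) on it for a suitable $r$ (Sections 8 and 9).

## 7. Abundance passes from the $L_j$ to $L^{(r)}$

**Step 1: $L^{(r)}$ is abundant for every $r$.** *Purpose: count the new configurations inside $S$. First we show that most $x\in S$ can be completed by many $\theta$; then we raise to the power $r+1$ by Hölder.*

By the remark after the definition we may assume all $L_j$ abundant with common exponent $C_*$ and constant $c_*$. Let $S\subset B$ be Borel, $|S|>0$ (otherwise there is nothing to prove). Put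
$$\rho_j(u)=|\{\theta\in M_j:Q_j(\theta,u)\in S^{k_j}\}|.$$
This is a Borel function of $u$ by Tonelli, and finite, because $\theta=Q_j(\theta,u)-u\mathbf w_j$ is confined to a bounded set.

*Few points of $S$ are bad.* For $\eta>0$ let $X_j=\{x\in S:\rho_j(\varphi_j(x))<\eta\}$, a Borel set. We bound $|X_j|$ by applying the abundance of $L_j$ to $X_j$ itself. If $Q_j(\theta,u)\in X_j^{k_j}$, its first point lies in $X_j$ and has $\varphi_j$-value $u$ by (6); hence $u\in\varphi_j(B)$ and $\rho_j(u)<\eta$. For such $u$ the set of these $\theta$ has measure at most $\rho_j(u)<\eta$, because $X_j\subset S$. Integrating over the bounded set $\varphi_j(B)$, by Fubini,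
$$c_*|X_j|^{C_*}\le\lambda_{L_j}(L_j\cap X_j^{k_j})\le C'\eta.$$
Let $\eta=c'|S|^{C_*}$. Then $|X_j|\le(C'c'/c_*)^{1/C_*}|S|\le|S|/(2n)$ for all $j$, if $c'$ is small enough, depending only on the data and $B$. So $|S\setminus\bigcup_jX_j|\ge|S|/2$. On this set every $\rho_j(\varphi_j(x))\ge\eta$, and
$$\int_S\prod_j\rho_j(\varphi_j(x))\,dx\ \ge\ \tfrac12|S|\,\eta^n\ \ge\ c''|S|^{1+nC_*}.\tag{8}$$

*Passing to $r+1$ points with common $\theta$.* For $\theta\in M$ let
$$X(\theta)=\{x\in S:\ Q_j(\theta_j,\varphi_j(x))\in S^{k_j}\text{ for all }j\}.$$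
Since $\theta_j=Q_j(\theta_j,\varphi_j(x))-\varphi_j(x)\mathbf w_j$, $X(\theta)$ is empty unless $\theta$ lies in a bounded set, independent of $S$, which we enlarge to a ball $\Theta\subset M$. For fixed $x$, the set of $\theta\in M$ satisfying the conditions in the definition of $X(\theta)$ is a product of sets of measure $\rho_j(\varphi_j(x))$. So by Fubini the left side of (8) equals $\int_\Theta|X(\theta)|\,d\theta$. The configuration $T_r(\theta,x^0,\dots,x^r)$ lies in $S^k$ exactly when $x^a\in X(\theta)$ for all $a$. Hence, up to a constant Jacobian factor, $\lambda_{L^{(r)}}(L^{(r)}\cap S^k)$ equals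
$$\int_\Theta|X(\theta)|^{r+1}d\theta\ \ge\ |\Theta|^{-r}\Big(\int_\Theta|X(\theta)|\,d\theta\Big)^{r+1}\ \ge\ c\,|S|^{(r+1)(1+nC_*)},$$
by Hölder and (8). So $L^{(r)}$ is abundant.

## 8. The unknown constants and the span of the sampled equations

**Step 2: the linear relations.** *Purpose: substitute (7) into the definition of $\mathcal E_{\mathbf f}$, obtain linear equations for $z(\theta)$, and show by (iii$_B$) that finitely many of them determine the combinations of the $z_{j,i}$ that enter $f_j$.*

*Domains.* Let $\Omega^{(0)}$ be the set of $(\theta,x)\in M\times\mathbb R^2$ with $x\in\tilde B$ and $Q_j(\theta_j,\varphi_j(x))\in\tilde B^{k_j}$ for all $j$. Let $\Omega^{(r)}$ be the set of $(\theta,x^0,\dots,x^r)$ with every $(\theta,x^a)\in\Omega^{(0)}$. These are preimages of open convex sets under linear maps, hence open and convex, so connected. They are nonempty, as they contain the preimages under $T_r$ of $\mathbf y$, $y\in\tilde B$. Also $T_r(\Omega^{(r)})=(L^{(r)})^\circ$.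

*Denominators.* On $\Omega^{(0)}$ put
$$D_j(\theta,x)=\Delta_j(Q_j(\theta_j,\varphi_j(x))),\qquad\mathbf D=\prod_jD_j,\qquad\mathbf D^{(j)}=\prod_{l\ne j}D_l.$$
The map $(\theta,x)\mapsto Q_j(\theta_j,\varphi_j(x))$ is a linear surjection onto $L_j$, hence open. It maps $\Omega^{(0)}$ onto a nonempty open subset of the connected set $L_j^\circ$, and $\Delta_j\not\equiv0$ cannot vanish identically there. So $D_j\not\equiv0$ for each $j$, and $\mathbf D\not\equiv0$ on the connected set $\Omega^{(0)}$.

*Equations.* Let $I=\{(j,i):1\le j\le n,\ 1\le i\le k_j\}$ and $z(\theta)=(z_{j,i}(\theta_j))\in\mathbb C^I$. Let $\omega_j(\theta,x)\in\mathbb C^I$ have entries $H_{j,i}(\theta_j,\varphi_j(x))$ at the positions $(j,i)$, $1\le i\le k_j$, and $0$ elsewhere. Let $e_j(\theta,x)=\sum_i\Lambda_{j,i}(Q_j)\,\mathcal E_{\mathbf f}(Q_{j,i})$ with $Q_j=Q_j(\theta_j,\varphi_j(x))$. Write $\cdot$ for the *bilinear* dot product on $\mathbb C^I$. Then (7) at $u=\varphi_j(x)$ reads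
$$D_j(\theta,x)\,f_j(\varphi_j(x))=e_j(\theta,x)-\omega_j(\theta,x)\cdot z(\theta).\tag{9}$$
Multiply by $a_j(x)\mathbf D^{(j)}$ and sum over $j$; the left side becomes $\mathbf D\,\mathcal E_{\mathbf f}(x)$. So
$$h(\theta,x)\cdot z(\theta)=\sum_ja_j(x)\mathbf D^{(j)}(\theta,x)\,e_j(\theta,x)-\mathbf D(\theta,x)\,\mathcal E_{\mathbf f}(x),\qquad h:=\sum_ja_j\mathbf D^{(j)}\omega_j.\tag{10}$$
The functions $h,\omega_j$ are real analytic on $\Omega^{(0)}$ and independent of $\mathbf f$; $z(\theta)$ is independent of $x$. In the two-term example, $\omega_1=(x+\theta_1,\,0)$, $\omega_2=(0,1)$ and $h=\big((x+\theta_1)(y+\theta_2),\ x+y\big)$, as found in Section 6.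

Modulo values of $\mathcal E_{\mathbf f}$, (10) says $h(\theta,x)\cdot z=0$ for all $x$, and (9) says that we want $\omega_j(\theta,x^0)\cdot z=0$. We do *not* need $z$ itself to be determined. We need $\omega_j(\theta,x^0)$ to be a combination of finitely many vectors $h(\theta,x^a)$.

*Choice of $r$.* Let $r\le|I|$ be the maximal rank of a family $h(\theta,x^1),\dots,h(\theta,x^N)$, over all $N$ and all $\theta,x^1,\dots,x^N$ with each $(\theta,x^a)\in\Omega^{(0)}$ (same $\theta$). The maximum is attained with $N=r$, so there is $I'\subset I$, $|I'|=r$, such that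
$$\mu(\theta,x^1,\dots,x^r)=\det\big(h_\iota(\theta,x^a)\big)_{1\le a\le r,\ \iota\in I'}$$
does not vanish identically (if $r=0$, put $\mu=1$). Viewed as a function on $\Omega^{(r)}$, still $\mu\not\equiv0$: at a point where the minor is nonzero take $x^0=x^1$ (any admissible $x^0$ if $r=0$).

**Claim.** Let $(\theta,x^0,\dots,x^r)\in\Omega^{(r)}$ satisfy $x^0\in\operatorname{int}B$, $\mu\ne0$ and $\mathbf D(\theta,x^0)\ne0$. Then each $\omega_j(\theta,x^0)$ lies in the linear span of $h(\theta,x^1),\dots,h(\theta,x^r)$.

*Proof.* By duality it suffices to take $Z\in\mathbb C^I$ with $h(\theta,x^a)\cdot Z=0$ for $a=1,\dots,r$ and to show $\omega_j(\theta,x^0)\cdot Z=0$.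

*From $r$ points to all points.* Since $\mu\ne0$, the vectors $h(\theta,x^a)$, $1\le a\le r$, are linearly independent. By maximality of $r$, every $h(\theta,x)$ with $(\theta,x)\in\Omega^{(0)}$, same $\theta$, lies in their span. So $h(\theta,x)\cdot Z=0$ for all such $x$.

*From all points to an analytic solution.* Let $U\subset\operatorname{int}B$ be a small open ball about $x^0$ with $\{\theta\}\times U\subset\Omega^{(0)}$ and $\mathbf D(\theta,\cdot)\ne0$ on $U$. For $u=\varphi_j(x)$, $x\in U$, we have $Q_j(\theta_j,u)\in L_j^\circ$ and $\Delta_j(Q_j(\theta_j,u))=D_j(\theta,x)\ne0$. So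
$$g_j(u)=\frac{\sum_iH_{j,i}(\theta_j,u)Z_{j,i}}{\Delta_j(Q_j(\theta_j,u))}$$
defines a real analytic function on $\varphi_j(U)$. On $U$, by definition of $h$,
$$0=h(\theta,x)\cdot Z=\sum_ja_j(x)\mathbf D^{(j)}(\theta,x)\sum_iH_{j,i}(\theta_j,\varphi_j(x))Z_{j,i}=\mathbf D(\theta,x)\sum_ja_j(x)\,g_j(\varphi_j(x)).$$
Hence $\sum_ja_j\,(g_j\circ\varphi_j)=0$ on $U$.

*Uniqueness.* By (iii$_B$), $g_j\equiv0$ on $\varphi_j(U)$ for every $j$. At $u=\varphi_j(x^0)$ this says $\omega_j(\theta,x^0)\cdot Z=0$. $\square$

This is where (iii$_B$) for the full data enters the inductive step. The vector $Z$ is arbitrary, but the functions $g_j$ built from it are analytic, because all dependence on $u$ sits in $H_{j,i}$ and $\Delta_j$.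

## 9. Cramer's rule and the identity (4) on $L^{(r)}$

**Step 3: conclusion of the induction.** *Purpose: turn the Claim into an analytic identity on all of $\Omega^{(r)}$ and eliminate $z(\theta)$.*

*Explicit coefficients.* At the points of the Claim, $\omega_j(\theta,x^0)=\sum_{a=1}^r\gamma_a\,h(\theta,x^a)$. The entries in $I'$ form a square system with determinant $\mu$. By Cramer's rule $\gamma_a=\Gamma_{j,a}/\mu$, where $\Gamma_{j,a}$ is a polynomial in the entries of the $h(\theta,x^b)$ and of $\omega_j(\theta,x^0)$. So $\Gamma_{j,a}$ is real analytic on $\Omega^{(r)}$, and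
$$\mu\,\omega_j(\theta,x^0)=\sum_{a=1}^r\Gamma_{j,a}\,h(\theta,x^a)\tag{11}$$
at those points.

*Extension to all of $\Omega^{(r)}$.* The set $\Omega^{(r)}\cap\{x^0\in\operatorname{int}B\}$ is open, and nonempty: take all points of the configuration equal to the centre of $B$. The function $\mu\cdot\mathbf D(\theta,x^0)$ is analytic on the connected set $\Omega^{(r)}$ and not identically zero, since neither factor is. (For the second factor, $(\theta,x^0,\dots,x^r)\mapsto(\theta,x^0)$ maps $\Omega^{(r)}$ *onto* $\Omega^{(0)}$: take all $x^a=x^0$.) So it is nonzero on a nonempty open subset of $\Omega^{(r)}\cap\{x^0\in\operatorname{int}B\}$, where (11) holds by the Claim. Both sides of (11) being analytic, (11) holds on all of $\Omega^{(r)}$.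

*Elimination of $z$.* Multiply (9) at $x=x^0$ by $\mu$, insert (11), and replace each $h(\theta,x^a)\cdot z(\theta)$ by (10) at $x=x^a$. Then multiply by $\mathbf D^{(j)}(\theta,x^0)$. For all $\mathbf f$,
$$\mu\,\mathbf D(\theta,x^0)\,f_j(\varphi_j(x^0))=\mathbf D^{(j)}(\theta,x^0)\Big[\mu\,e_j(\theta,x^0)-\sum_{a=1}^r\Gamma_{j,a}\Big(\sum_la_l(x^a)\mathbf D^{(l)}(\theta,x^a)\,e_l(\theta,x^a)-\mathbf D(\theta,x^a)\,\mathcal E_{\mathbf f}(x^a)\Big)\Big].\tag{12}$$
Each $e_l(\theta,x^a)$ is a combination of the values of $\mathcal E_{\mathbf f}$ at the points $Q_{l,i}(\theta_l,\varphi_l(x^a))$. So the right side of (12) is a linear combination of values of $\mathcal E_{\mathbf f}$ at the points of the configuration $T_r(\theta,x^0,\dots,x^r)$. The coefficients are real analytic on $\Omega^{(r)}\cong(L^{(r)})^\circ$ and independent of $\mathbf f$. The factor $\Delta:=\mu\,\mathbf D(\theta,x^0)\not\equiv0$ does not depend on $j$, and $p_1=x^0$. So (12) is exactly (4). With Step 1, $L^{(r)}$ gives a certificate for $\mathcal D$. This proves the Proposition and, with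 Lemma 2, Theorem 1. $\blacksquare$

## 10. An equivalence in $\mathbb R^d$ with targets of arbitrary dimension

**Theorem 2.** Let $B\subset\mathbb R^d$ be a closed ball of positive, finite radius, $\tilde B$ an open neighborhood of $B$, $\varphi_j:\mathbb R^d\to\mathbb R^{d_j}$ surjective linear maps ($d_j\ge1$, $1\le j\le n$) with
$$\ker\varphi_i+\ker\varphi_j=\mathbb R^d\qquad(i\ne j),\tag{i$'$}$$
and $a_j:\tilde B\to\mathbb C$ real analytic. The following are equivalent.

1. There are $C<\infty$, $\tau>0$ such that for all measurable $f_j:\mathbb R^{d_j}\to\mathbb C$ and all $\varepsilon,\lambda>0$,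
$$\Big|\Big\{x\in B:\Big|\sum_ja_j(x)\,(f_j\circ\varphi_j)(x)\Big|<\varepsilon,\ \sum_j|f_j\circ\varphi_j(x)|\ge\lambda\Big\}\Big|\le C(\varepsilon/\lambda)^\tau.$$
2. If $E\subset B$ is measurable with $|E|>0$, the $f_j$ are measurable, and $\sum_ja_j\,(f_j\circ\varphi_j)=0$ a.e. on $E$, then $f_j\circ\varphi_j=0$ a.e. on $E$ for all $j$.
3. (iii$_B$): for every nonempty open $U\subset\operatorname{int}B$, every real analytic solution of $\sum_ja_j\,(f_j\circ\varphi_j)=0$ on $U$ has $f_j\equiv0$ on $\varphi_j(U)$ for all $j$.

If they hold, the bound in statement 1 also holds, with constants $C,\tau$ independent of the target space, for strongly measurable $f_j$ with values in an arbitrary complex normed space. For $d=2$, $d_j=1$, condition (i$'$) is exactly (i).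

The last sentence: two lines through $0$ in $\mathbb R^2$ span $\mathbb R^2$ exactly when they differ, and $\ker\varphi_i\ne\ker\varphi_j$ means that $\nabla\varphi_i,\nabla\varphi_j$ are independent.

*Proof.* **1 ⇒ 2.** If 2 fails, then $\sum_j|f_j\circ\varphi_j|>0$ on a subset of $E$ of positive measure. The sets $\{\sum_j|f_j\circ\varphi_j|\ge1/m\}$ increase to $\{\sum_j|f_j\circ\varphi_j|>0\}$. So for some $\lambda=1/m$ there is $E'\subset E$, $|E'|>0$, on which $\sum_j|f_j\circ\varphi_j|\ge\lambda$ and $\sum_ja_j\,(f_j\circ\varphi_j)=0$. Then $|E'|\le C(\varepsilon/\lambda)^\tau$ for every $\varepsilon>0$, a contradiction.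

**2 ⇒ 3.** Given an analytic solution on $U$, extend $f_j$ by $0$ outside the open set $\varphi_j(U)$; the extension is measurable. Apply 2 with $E=U$: $f_j\circ\varphi_j=0$ a.e. on $U$. Since $f_j\circ\varphi_j$ is continuous on $U$, it vanishes on $U$, so $f_j\equiv0$ on $\varphi_j(U)$.

**3 ⇒ 1.** Replacing $f_j$ by $f_j/\lambda$ and $\varepsilon$ by $\varepsilon/\lambda$, we may take $\lambda=1$. We go through the proof of Theorem 1 with $\mathbb R^2$ replaced by $\mathbb R^d$.

- *Sections 2 and 5.* Lemma 1 is already in $\mathbb R^m$. The definitions and Lemma 2 carry over verbatim; preimages of null sets under a surjective linear $\varphi_j$ are null. For $n=1$, $L=\mathbb R^d$, $\Delta=a_1$, $\Lambda_{1,1}=1$.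
- *Step 0.* Deleting an index preserves (i$'$) and (iii$_B$). By (i$'$), $\varphi_j(\ker\varphi_{\sigma(j)})=\varphi_j(\ker\varphi_{\sigma(j)}+\ker\varphi_j)=\mathbb R^{d_j}$. So there is a linear map $w_j:\mathbb R^{d_j}\to\ker\varphi_{\sigma(j)}$ with $\varphi_j\circ w_j=\mathrm{id}$. Put $M_j=\{Q\in L_j:\varphi_j(q_1)=0\}$ and $Q_j(\theta,u)=\theta+(w_j(u),\dots,w_j(u))$ for $u\in\mathbb R^{d_j}$. This is a linear isomorphism $M_j\times\mathbb R^{d_j}\to L_j$, with inverse $Q\mapsto\big(Q-(w_j(\varphi_j(q_1)),\dots,w_j(\varphi_j(q_1))),\ \varphi_j(q_1)\big)$. It satisfies (6): $\varphi_j(Q_{j,1}(\theta,u))=u$ and $\varphi_{\sigma(j)}(Q_{j,i}(\theta,u))=\varphi_{\sigma(j)}(\theta_i)$. So (7) holds with the same definitions.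
- *Configuration space.* $T_r$ is injective, since $\theta_j$ is $Q_j(\theta_j,\varphi_j(x^0))$ minus the diagonal vector of $w_j(\varphi_j(x^0))$. To see that $L^{(r)}$ contains $\mathbf y$, take $x^a=y$ and $\theta_j=\mathbf y-(w_j(\varphi_j(y)),\dots,w_j(\varphi_j(y)))$.
- *Step 1.* The first point of $Q_j(\theta,u)$ still has $\varphi_j$-value $u$, and $\varphi_j(B)\subset\mathbb R^{d_j}$ is bounded, so integrating over $u\in\varphi_j(B)$ with $d_j$-dimensional Lebesgue measure gives $\lambda_{L_j}(L_j\cap X_j^{k_j})\le C'\eta$ as before. The boundedness of the set of relevant $\theta$, the use of Fubini and the use of Hölder are unchanged.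
- *Steps 2 and 3.* The map $(\theta,x)\mapsto Q_j(\theta_j,\varphi_j(x))$ is again a linear surjection onto $L_j$, as $\varphi_j$ is surjective. In the Claim, $g_j$ is real analytic on the open set $\varphi_j(U)\subset\mathbb R^{d_j}$. Everything else is linear algebra and the identity theorem on convex sets.

So $\mathcal D$ has a certificate, and Lemma 2 gives statement 1.

**Normed-space values.** Let the $f_j$ take values in a complex vector space $V$. Identity (4) is linear in $\mathbf f$ with scalar coefficients and holds for all scalar functions. Applying it to $\ell\circ f_j$ for each linear functional $\ell:V\to\mathbb C$, we see that the difference of its two sides is killed by every $\ell$; functionals separate points, so (4) holds for the $f_j$. If $V$ is normed and the $f_j$ are strongly measurable, then so are the $f_j\circ\varphi_j$ (preimages of null sets are null), and the set in statement 1 is measurable. The proof of Lemma 2 applies with $|\cdot|$ replaced by the norm, and its constants depend only on the certificate. $\blacksquare$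

## 11. The exponent depends on the coefficients

Suppose $\mathcal D$ satisfies (i)–(iii) and $0\in\operatorname{int}B$; for instance $n=1$, $a_1=1$, or the example $a=(1,x+y)$ with $B$ centred at $0$. Let $N\ge1$ and replace every $a_j$ by $x_1^Na_j$, where $x_1$ is the first coordinate. Then (i) is untouched, and (ii) persists because a product of analytic functions, none identically zero, is not identically zero. Also (iii) persists: a solution for the new data solves the old equation off $\{x_1=0\}$, hence everywhere in $U$ by continuity.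

Take $f_j\equiv1$ for all $j$, so $\sum_j|f_j\circ\varphi_j|=n\ge1$, and let $A>\sup_B|\sum_ja_j|$. The set in (2) contains $\{x\in B:A|x_1|^N<\varepsilon\}$, whose measure is at least $c\,\varepsilon^{1/N}$ for small $\varepsilon$. So (2) forces $\tau\le1/N$. Hence no exponent $\tau$ works for all data: the dependence of $\tau$ on the data in Theorem 1 cannot be avoided.
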